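\title{The clique spectral radius of graphs that miss a tree}

\begin{abstract}
How large can the $r$-clique spectral radius of an $n$-vertex graph be if the graph fails to contain some tree on $t$ vertices? We prove a conjecture posed by Zhao and Peng that answers this question for large $n$. Write $t=2k+2$ or $t=2k+3$. For $2\le r\le k+1$ and large $n$, the unique extremal graph is the join of a clique on $k$ vertices with an independent set, with one further edge added when $t$ is odd. For $k+2\le r\le t-1$ the maximum equals $\binom{t-2}{r-1}$ for every $n\ge t-1$, and every extremal graph has $K_{t-1}$ as a component. The second statement rests on a local bound: if $T$ is a tree on $t\le 2r-1$ vertices, then every vertex of a $T$-free graph lies in at most $\binom{t-2}{r-1}$ cliques of size $r$.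
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All graphs are finite, simple and undirected. Let $r\ge2$ be an integer. An \emph{$r$-clique} of a graph $G$ is a set of $r$ pairwise adjacent vertices, and $\mathcal C_r(G)$ is the set of all $r$-cliques. For a vector $x$ indexed by $V(G)$ and a set $K\subseteq V(G)$ put $x^K=\prod_{v\in K}x_v$, and let $F_G(x)=\sum_{K\in\mathcal C_r(G)}x^K$. The \emph{$r$-clique spectral radius} of $G$ is the spectral radius of its $r$-clique tensor. It is given by the variational formula
\begin{equation}\label{eq:rho}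
\rho_r(G)=\max\Big\{\,r\,F_G(x)\;:\;x\ge0,\ \sum_{v\in V(G)}x_v^r=1\Big\},
\end{equation}
which is all that we use. A vector attaining the maximum in \eqref{eq:rho} is a \emph{maximum vector} of $G$. For $r=2$ the function $2F_G$ is the quadratic form of the adjacency matrix, and $\rho_2$ is the usual spectral radius.

Let $d_r(u)$ be the number of $r$-cliques that contain the vertex $u$. Just as the adjacency spectral radius lies between the average and the maximum degree, every $n$-vertex graph satisfies
\begin{equation}\label{eq:sandwich}
\frac{r\,|\mathcal C_r(G)|}{n}=\frac1n\sum_{u}d_r(u)\ \le\ \rho_r(G)\ \le\ \max_u d_r(u).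
\end{equation}
The lower bound is the value of \eqref{eq:rho} at the constant vector $x_v=n^{-1/r}$. For the upper bound, the inequality of arithmetic and geometric means gives $r\,x^K\le\sum_{v\in K}x_v^r$, and summing over $K$ gives $rF_G(x)\le\sum_vd_r(v)x_v^r\le\max_ud_r(u)$. In particular $\rho_r(K_m)=\binom{m-1}{r-1}$, where $\binom ab=0$ for $a<b$. Padding a vector with zeros shows that $\rho_r(G')\le\rho_r(G)$ whenever $G'$ is a subgraph of $G$.

Subgraphs need not be induced, and $G$ is \emph{$T$-free} if it has no subgraph isomorphic to $T$. For a given $t$, we call $G$ \emph{admissible} if it is $T$-free for at least one tree $T$ on $t$ vertices. For $2\le r\le t-1$ let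
\[
\Lambda_r(n,t)=\max\{\rho_r(G)\;:\;|V(G)|=n,\ G\text{ admissible}\}.
\]
An admissible $n$-vertex graph that attains the maximum is \emph{extremal}. Thus $\Lambda_r(n,t)$ is the exact threshold above which $\rho_r$ forces all trees on $t$ vertices at once. The problem is to determine $\Lambda_r(n,t)$ and the extremal graphs.

\subsection{Two constructions}\label{sec:constructions}

The first way to miss a tree on $t$ vertices is to have small components. The graph consisting of $K_{t-1}$ and $n-t+1$ isolated vertices contains no tree on $t$ vertices, so
\begin{equation}\label{eq:lowerK}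
\Lambda_r(n,t)\ge\rho_r(K_{t-1})=\binom{t-2}{r-1}\qquad(n\ge t-1).
\end{equation}
This bound does not depend on $n$.

The second way is to cover almost all edges by few vertices. Let $S_{n,k}=K_k\vee\overline{K_{n-k}}$ be the join of a clique on $k$ vertices, the \emph{core}, with an independent set on $n-k$ vertices, and let $S_{n,k}^+$ be obtained from $S_{n,k}$ by adding one edge inside the independent set. For $t\ge4$ put $k=\lfloor(t-2)/2\rfloor$, so that $t\in\{2k+2,2k+3\}$, and define
\[
G^*_{n,t}=\begin{cases}S_{n,k},&t=2k+2,\\ S^+_{n,k},&t=2k+3.\end{cases}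
\]
The graph $G^*_{n,t}$ is admissible, because it misses the path $P_t$ on $t$ vertices. Indeed, any $k$ vertices of a path meet at most $2k$ of its edges. So in a copy of $P_{2k+2}$ at least one edge avoids the core, while $S_{n,k}$ has no such edge, and in a copy of $P_{2k+3}$ at least two edges avoid the core, while $S^+_{n,k}$ has only one. The construction cannot be enlarged: for large $n$, a core of size $k+1$, or one more edge outside the core, produces all trees on $t$ vertices (Lemmas~\ref{lem:sparse} and~\ref{lem:inside}).

For $2\le r\le k+1$ the value $\rho_r(G^*_{n,t})$ grows with $n$. Write $q=r-1$ and count only the cliques with $q$ vertices in the core and one vertex outside. If the core carries a share $\alpha$ of the total mass $\sum_v x_v^r=1$, spread evenly on both sides, these cliques contribute a multiple of $(\alpha^q(1-\alpha))^{1/r}$, which is largest at $\alpha=q/r$. So we give weight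
\[
a=\Big(\frac{q}{rk}\Big)^{1/r}
\]
to each core vertex and weight $(r(n-k))^{-1/r}$ to each other vertex. The total mass is $q/r+1/r=1$, and
\begin{equation}\label{eq:lowerS}
\rho_r(G^*_{n,t})\ge r\binom kqa^q\,(n-k)\,\big(r(n-k)\big)^{-1/r}=\gamma\,(n-k)^{q/r},
\end{equation}
where
\begin{equation}\label{eq:gamma}
\gamma=r^{q/r}\binom kqa^q=\binom k{r-1}\Big(\frac{r-1}k\Big)^{(r-1)/r}.
\end{equation}
For $r\ge k+2$ the construction collapses: $S_{n,k}$ has no clique on $k+2$ vertices, and $S^+_{n,k}$ has exactly one, so $\rho_r(G^*_{n,t})\le1$. One therefore expects $G^*_{n,t}$ to win for $r\le k+1$ and $K_{t-1}$ to win for $r\ge k+2$.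

\medskip
\noindent\textbf{Conjecture} (Zhao and Peng \cite{ZP}). \emph{Let $k\ge2$, $t\in\{2k+2,2k+3\}$ and $2\le r\le t-1$, and let $n$ be sufficiently large. If $r\le k+1$, then $\Lambda_r(n,t)=\rho_r(G^*_{n,t})$ and $G^*_{n,t}$ is the unique extremal graph. If $r\ge k+2$, then $\Lambda_r(n,t)=\binom{t-2}{r-1}$ and every extremal graph contains $K_{t-1}$ as a component.}
\medskip

The case $r=2$ is a theorem of Cioab\u{a}, Desai and Tait. It is also known that the second statement holds for every $n\ge t-1$ when $d=t-r\ge2$ and $t\ge d^2-d+3$, and that the formula $\Lambda_r(n,t)=\binom{t-2}{r-1}$ holds for $r=t-1$.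

\subsection{Results}

We prove the conjecture. The first range extends to $k=1$, and the second range holds for every $n\ge t-1$. The proofs are self-contained and do not use the known cases.

\begin{theorem}\label{thm:small}
Let $k\ge1$ and $2\le r\le k+1$. For all sufficiently large $n$, the graph $S_{n,k}$ is the unique extremal graph for $t=2k+2$, and $S^+_{n,k}$ is the unique extremal graph for $t=2k+3$.
\end{theorem}

\begin{theorem}\label{thm:large}
Let $2\le r\le t-1$ and $2r\ge t+1$. For every $n\ge t-1$ we have $\Lambda_r(n,t)=\binom{t-2}{r-1}$, and the extremal graphs are exactly the admissible $n$-vertex graphs that have $K_{t-1}$ as a component.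
\end{theorem}

For $t=2k+2$ and for $t=2k+3$ the condition $2r\ge t+1$ means $r\ge k+2$, so the two theorems together give the conjecture. In terms of $d=t-r$ the condition reads $t\ge2d+1$. Theorem~\ref{thm:large} follows from \eqref{eq:sandwich} and a bound on $d_r(u)$ that holds at every vertex and for every tree. Here $N(u)$ is the set of neighbors of $u$ and $N[u]=N(u)\cup\{u\}$.

\begin{theorem}\label{thm:local}
Let $r\ge2$, let $T$ be a tree on $t$ vertices with $2\le t\le2r-1$, and let $G$ be $T$-free. Then $d_r(u)\le\binom{t-2}{r-1}$ for every vertex $u$. If $t\ge r+1$, equality at $u$ forces $\deg u=t-2$ and $G[N[u]]\cong K_{t-1}$.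
\end{theorem}

The hypothesis $t\le2r-1$ cannot be relaxed: $S_{n,r-1}$ is $P_{2r}$-free, and each of its core vertices lies in $n-r+1$ cliques of size $r$. Two consequences complete the picture.

\begin{corollary}\label{cor:threshold}
Let $2\le r\le t-1$. Then $\Lambda_r(n,t)=\binom{t-2}{r-1}$ for all $n\ge t-1$ if and only if $2r\ge t+1$. If $2r\le t$ and $k=\lfloor(t-2)/2\rfloor$, then $\Lambda_r(n,t)=(\gamma+o(1))\,n^{(r-1)/r}$ as $n\to\infty$, with $\gamma$ as in \eqref{eq:gamma}.
\end{corollary}

\begin{corollary}\label{cor:count}
Let $T$ be a tree on $t$ vertices with $2\le t\le2r-1$. Every $n$-vertex $T$-free graph has $\rho_r\le\binom{t-2}{r-1}$ and at most $\frac nr\binom{t-2}{r-1}=\frac n{t-1}\binom{t-1}r$ cliques of size $r$. The latter bound is attained if $t-1$ divides $n$.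
\end{corollary}

The two ranges call for different methods. Theorem~\ref{thm:local} is exact and combinatorial; it is proved in Section~\ref{sec:local}, and Section~\ref{sec:large} derives Theorem~\ref{thm:large} and Corollary~\ref{cor:count}. Theorem~\ref{thm:small} is proved in Section~\ref{sec:small} by reading the core off a maximum vector. Throughout, $q=r-1$.

\section{Cliques through a vertex}\label{sec:local}

The $r$-cliques that contain $u$ correspond to the $q$-cliques of $G[N(u)]$. If $\deg u\le t-2$, there are at most $\binom{t-2}q$ of them. The content of Theorem~\ref{thm:local} is that a vertex of larger degree lies in strictly fewer $r$-cliques, however large its degree is.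

\subsection{Triangles and trees on five vertices}\label{sec:example}

Let $r=3$ and $t=5$. Then $d_3(u)$ is the number of edges inside $N(u)$, and we want $d_3(u)<\binom32=3$ whenever $\deg u\ge4$. There are three trees on five vertices. The star $K_{1,4}$ is present as soon as $\deg u\ge4$. The fork, which is $K_{1,3}$ with one edge subdivided, is present if $N(u)$ also spans an edge: let $u$ be the vertex of degree $3$, use the edge as its long branch, and use two further neighbors as leaves. So in a fork-free graph $d_3(u)=0$.

The path $P_5=v_1v_2v_3v_4v_5$ shows the method. Since $u$ is adjacent to all of $N(u)$, it can play the role of any vertex $v$ of the tree, and then it suffices to find the components of $P_5-v$ disjointly in $G[N(u)]$. We use this twice.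
\begin{itemize}
\item Let $u$ play $v_2$. A path $v_3v_4v_5$ in $G[N(u)]$ and a fourth neighbor of $u$ give $P_5$. So $G[N(u)]$ is $P_3$-free: every vertex of $N(u)$ lies in at most one edge of $G[N(u)]$.
\item Let $u$ play the middle vertex $v_3$. Two disjoint edges in $N(u)$ give $P_5$. So any two edges in $N(u)$ intersect.
\end{itemize}
Together these give $d_3(u)\le1$.

In general the first choice, a vertex next to the end of a longest path, shows that $G[N(u)]$ misses a tree on at most $t-2$ vertices, and induction bounds the number of $q$-cliques through each vertex of $N(u)$. This alone does not bound their total number, because $N(u)$ may be arbitrarily large. The second choice, a central vertex, shows that the $q$-cliques in $N(u)$ cannot be spread out. For $q\ge3$ they need not intersect pairwise, so we need a quantitative notion of being spread out.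

\subsection{Spread families}

Let $q\ge2$ and let $u$ be a vertex of $G$. A nonempty family $\mathcal K$ of $q$-cliques of $G[N(u)]$ is \emph{spread} if
\begin{equation}\label{eq:spread}
\text{for every }Z\subseteq N(u)\text{ there is }K\in\mathcal K\text{ with }|K\cap Z|\le\frac q{4q-2}\,|Z| .
\end{equation}
When a tree is embedded piece by piece, $Z$ is the set of vertices already used. It has at most $2q-1$ elements, and \eqref{eq:spread} then provides a clique of which at least half is still free.

\begin{lemma}\label{lem:embed}
Let $q\ge2$. If some family of $q$-cliques of $G[N(u)]$ is spread, then $G$ contains every tree on $2q+1$ vertices.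
\end{lemma}

We prove the lemma in Section~\ref{sec:embed}. First we deduce Theorem~\ref{thm:local}, which explains the constant in \eqref{eq:spread}.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
We use induction on $t$, for all $r$ with $2r-1\ge t$ at once.

Suppose first that $\deg u\le t-2$. Then $d_r(u)\le\binom{\deg u}q\le\binom{t-2}q$. Let $t\ge r+1$, that is, $t-2\ge q$, and suppose that equality holds. Since $\binom{t-3}q<\binom{t-2}q$, we get $\deg u=t-2$, and every $q$-subset of $N(u)$ is a clique. If $q\ge2$, any two vertices of $N(u)$ lie in a common $q$-subset, so $G[N[u]]\cong K_{t-1}$. If $q=1$, then $3=r+1\le t\le2r-1=3$, so $u$ has one neighbor and $G[N[u]]\cong K_2$. If $T$ is a star, every vertex of $G$ has degree at most $t-2$ and the proof is complete. This covers $t\le3$ and starts the induction.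

Now let $T$ be a tree that is not a star, and let $\deg u\ge t-1$. Then $t\ge4$, so $r\ge3$ and $q\ge2$. Let $\mathcal K$ be the family of all $q$-cliques of $G[N(u)]$, so that $d_r(u)=|\mathcal K|$. We show that $\mathcal K=\emptyset$ or $|\mathcal K|<\binom{t-2}q$. This proves the bound, and it excludes equality when $t\ge r+1$, because then $\binom{t-2}q>0$. Assume $\mathcal K\ne\emptyset$.

\emph{Few cliques through each vertex of $N(u)$.} A longest path of $T$ has at least four vertices. Its second vertex $c$ has $\ell\ge1$ neighbors that are leaves and exactly one neighbor that is not, since a second one would give a longer path. Deleting $c$ and these leaves from $T$ leaves a tree $T'$ on $t'=t-1-\ell$ vertices, where $2\le t'\le t-2\le2q-1$. The graph $G[N(u)]$ is $T'$-free: given a copy of $T'$ in it, map $c$ to $u$ and the $\ell$ leaves to unused neighbors of $u$, which exist since $\deg u\ge t-1=t'+\ell$, and obtain a copy of $T$. The induction hypothesis applies with $(t',q)$ in place of $(t,r)$. Hence every vertex of $N(u)$ lies in at most $\binom{t'-2}{q-1}\le\binom{t-4}{q-1}$ members of $\mathcal K$.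

\emph{A set that meets all cliques heavily.} Since $t\le2r-1=2q+1$, the tree $T$ is a subtree of some tree on $2q+1$ vertices. As $G$ is $T$-free, Lemma~\ref{lem:embed} shows that $\mathcal K$ is not spread. So there is $Z\subseteq N(u)$ with $|K\cap Z|>\frac q{4q-2}|Z|$ for all $K\in\mathcal K$, and $Z\ne\emptyset$ because the inequality is strict. Counting pairs $(w,K)$ with $w\in K\cap Z$ in two ways gives
\[
|\mathcal K|\,\frac q{4q-2}\,|Z|<\sum_{K\in\mathcal K}|K\cap Z|=\sum_{w\in Z}|\{K\in\mathcal K:w\in K\}|\le|Z|\binom{t-4}{q-1}.
\]
With $m=t-2$ this reads $|\mathcal K|<\frac{4q-2}q\binom{m-2}{q-1}$. As $\mathcal K\ne\emptyset$, the binomial coefficient is positive, so $m\ge q+1$.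

\emph{Comparison with $\binom mq$.} We have $\binom mq=\frac1q\cdot\frac{m(m-1)}{m-q}\binom{m-2}{q-1}$, and
\begin{equation}\label{eq:consecutive}
m(m-1)-(4q-2)(m-q)=(2q-m)(2q-m-1)\ge0,
\end{equation}
since the right side is a product of two consecutive integers. Thus $\frac{m(m-1)}{m-q}\ge4q-2$ and $|\mathcal K|<\binom mq=\binom{t-2}q$.
\end{proof}

Equality holds in \eqref{eq:consecutive} for $m=2q-1$, that is, for $t=2r-1$. So the constant $q/(4q-2)$ in \eqref{eq:spread} is the one that the longest allowed trees require of this argument, and Lemma~\ref{lem:embed} has to be proved with it.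

\subsection{Embedding a tree in a spread family}\label{sec:embed}

We need two facts about trees and two estimates for spread families.

Every tree $T$ on $N$ vertices has a \emph{centroid}, a vertex $z$ such that each component of $T-z$ has at most $N/2$ vertices. To see this, choose $z$ so that the largest component $T_1$ of $T-z$ is as small as possible. If $|T_1|>N/2$, let $z'$ be the neighbor of $z$ in $T_1$. The components of $T-z'$ are proper subsets of $T_1$, except for one with $N-|T_1|<|T_1|$ vertices, against the choice of $z$.

\begin{lemma}\label{lem:split}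
Let $F$ be a tree and let $1\le h\le|V(F)|-1$. There are a set $D\subseteq V(F)$ with $h\le|D|\le2h-1$ and a vertex $v\notin D$ such that every edge of $F$ lies inside $D\cup\{v\}$ or inside $V(F)\setminus D$.
\end{lemma}

\begin{proof}
Root $F$ at any vertex. The root has at least $h$ proper descendants. Let $v$ be a vertex with at least $h$ proper descendants such that none of its children has this property. Then the subtree of each child of $v$ has at most $h$ vertices. Add these subtrees to $D$ one at a time until $|D|\ge h$. Before the last step $|D|\le h-1$, so at the end $|D|\le2h-1$. Every edge that leaves $D$ ends at $v$.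
\end{proof}

We call $(v,D)$ an \emph{$h$-split} of $F$. It allows us to embed $F$ in two cliques that share a vertex: send $v$ to the shared vertex, $D$ into one clique and the rest into the other.

\begin{lemma}\label{lem:room}
Let $q\ge2$, let $\mathcal K$ be spread, and let $i=\min\{|A\cap B|:A,B\in\mathcal K\}$.
\begin{enumerate}
\item[(a)] If $b$ is an integer with $1\le b\le2q/3$ and $Z\subseteq N(u)$ has $|Z|\le2q-b$, then $|K\setminus Z|\ge b$ for some $K\in\mathcal K$.
\item[(b)] We have $i\le\frac{q^2}{4q-2}\le\frac q2$. If $Z\subseteq N(u)$ has $|Z|=2q-i$, then $|K\setminus Z|\ge2i-1$ for some $K\in\mathcal K$.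
\end{enumerate}
\end{lemma}

\begin{proof}
If $|Z|\le2q-b$, then \eqref{eq:spread} gives $K\in\mathcal K$ with
\begin{equation}\label{eq:free}
|K\setminus Z|\ge q-\frac{q(2q-b)}{4q-2}=\frac{q(2q-2+b)}{4q-2}.
\end{equation}
(a) For $b\le2q/3$,
\[
q(2q-2+b)-(b-1)(4q-2)=2q^2+2q-2-b(3q-2)\ge\tfrac{10}3q-2>0 .
\]
So the integer $|K\setminus Z|$ exceeds $b-1$.

(b) Applying \eqref{eq:spread} with $Z\in\mathcal K$ gives $i\le\frac{q^2}{4q-2}$, and $\frac{q^2}{4q-2}\le\frac q2$ because $2q\le4q-2$. Now take $b=i$ in \eqref{eq:free}. We have
\[
q(2q-2+i)-(2i-1)(4q-2)=2q^2+2q-2-i(7q-4),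
\]
and by the bound on $i$ the right side is at least
\[
\frac{(2q^2+2q-2)(4q-2)-q^2(7q-4)}{4q-2}=\frac{q^3+8q^2-12q+4}{4q-2},
\]
which is positive since $8q^2\ge16q$. Hence $|K\setminus Z|\ge2i-1$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:embed}]
Let $\mathcal K$ be spread and let $T$ be a tree on $2q+1$ vertices with centroid $z$. Let $T_1,\dots,T_p$ be the components of $T-z$, with sizes $t_1\ge\dots\ge t_p$. Then $t_1\le q$ and $\sum_ht_h=2q$, so $p\ge2$. In all cases but the last one we map $z$ to $u$. Since $u$ is adjacent to all of $N(u)$, it then suffices to embed $T_1,\dots,T_p$ disjointly in $G[N(u)]$. Each component fits into a single member of $\mathcal K$; the difficulty is that members of $\mathcal K$ may overlap.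

\medskip
\noindent\emph{Small components.} Suppose that $T_1,\dots,T_m$ are embedded, $m<p$, and $b=t_{m+1}\le2q/3$. The set $Z$ of used vertices has $|Z|\le2q-b$, so Lemma~\ref{lem:room}(a) gives a clique $K\setminus Z$ on at least $b$ unused vertices, and $T_{m+1}$ can be embedded in it. For $m\ge2$ the condition holds automatically, since $t_{m+1}\le t_3\le2q/3$. So it suffices to embed $T_1$ and $T_2$ disjointly in $G[N(u)]$. If $t_2\le2q/3$, put $T_1$ in any member of $\mathcal K$ and apply the above with $m=1$. From now on $t_2>2q/3$.

\medskip
\noindent\emph{Two large components.} To have as much room as possible, choose $A,B\in\mathcal K$ with $|A\cap B|=i$, the minimum from Lemma~\ref{lem:room}, and let $S=A\cap B$. Then $|A\setminus B|=|B\setminus A|=q-i$ and $|A\cup B|=2q-i$. We use the following \emph{packing rule}. Let $F_A,F_B$ be disjoint sets of vertices of $T$ with $|F_A|,|F_B|\le q$ and $|F_A|+|F_B|\le2q-i$. Map $F_B$ injectively into $B$, using the vertices of $B\setminus A$ first, in any order. This uses $o=\max(0,|F_B|-(q-i))$ vertices of $S$. Then $q-o=\min(q,\,2q-i-|F_B|)\ge|F_A|$, so $F_A$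 can be mapped into the unused part of $A$.

\medskip
\noindent\emph{Case 1: $t_1+t_2\le2q-i$.} The packing rule puts $T_1$ in $A$ and $T_2$ in $B$.

\medskip
\noindent\emph{Case 2: $j=t_1+t_2-(2q-i)\ge1$.} Now $A\cup B$ is $j$ vertices too small, and the excess must go to a third clique. Since $t_1+t_2\le2q$, we have $1\le j\le i$. Lemma~\ref{lem:room}(b) with $Z=A\cup B$ gives $C\in\mathcal K$ with
\begin{equation}\label{eq:third}
|C\setminus(A\cup B)|\ge2i-1\ge2j-1 .
\end{equation}
Since $j\le i\le q/2<t_2\le t_1$, both $T_1$ and $T_2$ have $j$-splits $(v,D)$. For such a split $|D|\le2j-1$, so $D$ fits into $C\setminus(A\cup B)$, and $|D|\ge j$, so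
\begin{equation}\label{eq:rest}
t_1+t_2-|D|\le2q-i .
\end{equation}
The vertex $v$ must go to a vertex that $C$ shares with $A$ or $B$, and the subcases depend on where such vertices lie.

\medskip
\noindent\emph{Case 2a: some $w\in C$ lies in exactly one of $A$ and $B$.} Nothing so far distinguishes $A$ from $B$, so let $w\in(B\cap C)\setminus A$. Let $(v,D)$ be a $j$-split of $T_2$. Map $D$ into $C\setminus(A\cup B)$. By \eqref{eq:rest} the packing rule applies to $F_A=V(T_1)$ and $F_B=V(T_2)\setminus D$, and we start it with $v\mapsto w$; see Figure~\ref{fig:three}. The images of $V(T_1)$, of $V(T_2)\setminus D$ and of $D\cup\{v\}$ lie in the cliques $A$, $B$ and $C$, so every edge of $T_1$ and $T_2$ is mapped to an edge.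

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-1.1,0) circle (1.7);
\draw (1.1,0) circle (1.7);
\draw (0,-1.9) circle (1.7);
\node at (-2.75,1.35) {$A$};
\node at (2.75,1.35) {$B$};
\node at (1.85,-3.1) {$C$};
\node at (-1.7,0.35) {$T_1$};
\node (rest) at (1.75,0.45) {$T_2-D$};
\node (d) at (0,-2.8) {$D$};
\fill (0.95,-1.2) circle (2pt);
\node[right] at (0.97,-1.25) {$w$};
\draw[dashed] (0.95,-1.2) -- (rest);
\draw[dashed] (0.95,-1.2) -- (d);
\end{tikzpicture}
\caption{Embedding two subtrees $T_1,T_2$ in three overlapping cliques $A,B,C$ (Case 2a in the proof of Lemma~\ref{lem:embed}). The tree $T_2$ is cut at a vertex that is sent to $w\in(B\cap C)\setminus A$. The part $D$ that is cut off goes into $C\setminus(A\cup B)$, the rest of $T_2$ goes into $B$, filling $B\setminus A$ first, and $T_1$ goes into the unused part of $A$.}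
\label{fig:three}
\end{figure}

\medskip
In the remaining cases every vertex of $C\cap(A\cup B)$ lies in $S$. Then $C\cap B\subseteq S$, and $|C\cap B|\ge i=|S|$ by the minimality of $i$, so $C\cap B=S$. In the same way $C\cap A=S$. Thus $A,B,C$ meet pairwise in the same nonempty set $S$, and $C\setminus(A\cup B)=C\setminus S$. The vertex $v$ must now go to $S$, where it takes a place in all three cliques.

\medskip
\noindent\emph{Case 2b: $A,B,C$ meet pairwise in $S$, and $t_2\le q-1$.} Here $T_2$ can spare a vertex of $A$, so we split $T_1$. Let $w\in S$ and let $(v,D)$ be a $j$-split of $T_1$. Map $v$ to $w$, map $D$ into $C\setminus S$, and map the other $t_1-|D|-1$ vertices of $T_1$ into $B\setminus\{w\}$, using $B\setminus A$ first. The number of vertices of $S$ used is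
\[
o=1+\max\big(0,\;t_1-|D|-1-(q-i)\big)=\max\big(1,\;t_1-|D|-(q-i)\big).
\]
We have $q-1\ge t_2$ by assumption and $q-(t_1-|D|-(q-i))\ge t_2$ by \eqref{eq:rest}. So $q-o\ge t_2$, and $T_2$ fits into the unused part of $A$. The edges of $T_1$ are mapped into $B$ or $C$.

\medskip
\noindent\emph{Case 2c: $A,B,C$ meet pairwise in $S$, $t_1=t_2=q$, and $i\ge2$.} Neither component can spare a vertex, so we split both. Let $(v_1,D_1)$ be an $(i-1)$-split of $T_1$ and $(v_2,D_2)$ a $1$-split of $T_2$, so that $i-1\le|D_1|\le2i-3$ and $|D_2|=1$. Take distinct $w_1,w_2\in S$ and map $v_1$ to $w_1$ and $v_2$ to $w_2$. Map $D_1\cup D_2$, which has at most $2i-2$ vertices, into $C\setminus S$; this is possible by \eqref{eq:third}. Map the other $q-|D_1|-1\le q-i$ vertices of $T_1$ into $A\setminus S$, and the other $q-2$ vertices of $T_2$ onto $B\setminus\{w_1,w_2\}$. The map is injective. The images of $D_1\cup\{v_1\}$ and $D_2\cup\{v_2\}$ lie in $C$, the image of $V(T_1)\setminus D_1$ lies in $A$, and the image of $V(T_2)\setminus D_2$ lies in $B$.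

\medskip
\noindent\emph{Case 2d: $A,B,C$ meet pairwise in $S=\{w\}$, and $t_1=t_2=q$.} If $A\cup B\cup C$ spans no further edges, then every connected subgraph on $q$ of its vertices contains $w$, so $T_1$ and $T_2$ cannot both be embedded there. We therefore move the centroid away from $u$. Since $t_1+t_2=2q$, we have $p=2$, and $z$ has exactly two neighbors $b_1\in T_1$ and $b_2\in T_2$. Map $b_1$ to $u$ and $T_1-b_1$ onto $A\setminus\{w\}$. Map $b_2$ to $w$ and $T_2-b_2$ onto $B\setminus\{w\}$. Map $z$ to a vertex $y\in C\setminus\{w\}$, which exists since $q\ge2$. The sets $A\setminus\{w\}$, $B\setminus\{w\}$, $C\setminus\{w\}$ are disjoint, the image of $T_1$ lies in the clique $A\cup\{u\}$, the image of $T_2$ is $B$, and $y$ is adjacent to both $u$ and $w$. So this is an embedding of $T$.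

\medskip
Since $t_2\le t_1\le q$, either $t_2\le q-1$ or $t_1=t_2=q$, so the cases are exhaustive.
\end{proof}

\section{Large cliques: the range $2r\ge t+1$}\label{sec:large}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Let $G$ be an admissible $n$-vertex graph, say $T$-free with $|V(T)|=t$, and let $u$ be a vertex with $d_r(u)$ maximal. Since $t\le2r-1$, inequality \eqref{eq:sandwich} and Theorem~\ref{thm:local} give
\[
\rho_r(G)\le d_r(u)\le\binom{t-2}{r-1}.
\]
With \eqref{eq:lowerK} this yields $\Lambda_r(n,t)=\binom{t-2}{r-1}$. An admissible graph with a component $K_{t-1}$ has $\rho_r\ge\rho_r(K_{t-1})=\binom{t-2}{r-1}$, so it is extremal.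

Conversely, let $G$ be extremal. Then $d_r(u)=\binom{t-2}{r-1}$, and since $t\ge r+1$, Theorem~\ref{thm:local} gives $G[N[u]]\cong K_{t-1}$. Suppose that a vertex $b\in N[u]$ has a neighbor $y\notin N[u]$. Send a leaf of $T$ to $y$, its neighbor to $b$, and the remaining $t-2$ vertices of $T$ onto $N[u]\setminus\{b\}$. This embeds $T$ in $G$, a contradiction. So $G[N[u]]$ is a component.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
By Theorem~\ref{thm:local} the right side of \eqref{eq:sandwich} is at most $\binom{t-2}{r-1}$, which gives both bounds; note that $\binom{t-1}r=\frac{t-1}r\binom{t-2}{r-1}$. If $t-1$ divides $n$, then $n/(t-1)$ disjoint copies of $K_{t-1}$ form a $T$-free graph with $\frac n{t-1}\binom{t-1}r$ cliques of size $r$.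
\end{proof}

\section{Small cliques: the range $r\le k+1$}\label{sec:small}

In this section $k\ge1$, $t\in\{2k+2,2k+3\}$ and $2\le r\le k+1$, so $1\le q\le k$. The graph $G^*_{n,t}$ is admissible, so every extremal graph $G$ has $\rho_r(G)\ge\rho_r(G^*_{n,t})$. It is therefore enough to show that for large $n$ every admissible $n$-vertex graph with $\rho_r(G)\ge\rho_r(G^*_{n,t})$ is isomorphic to $G^*_{n,t}$.

\subsection{The case $k=1$, $r=2$, $t=4$}

Here $G^*_{n,4}$ is the star $K_{1,n-1}$, and $\rho_2(K_{1,m})=\sqrt m$. Let $n\ge6$ and let $G$ be admissible with $\rho_2(G)\ge\sqrt{n-1}>2$. By \eqref{eq:sandwich} some vertex has degree at least $3$, so $G$ contains $K_{1,3}$, and the missing tree is $P_4$. Let $p$ be any vertex of degree at least $3$, let $W=N(p)$, and let $U$ be the set of all other vertices. An edge $ww'$ in $W$ and a third vertex $w''\in W$ give the path $w''pww'$, so $W$ is independent. An edge $sw$ with $s\in U$, $w\in W$ gives the path $swpw'$, so there is no such edge. Hence the component of $p$ is a star. The spectral radius of $G$ is the largest spectral radius of a component, and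 components of maximum degree at most $2$ have spectral radius at most $2$. So some star component has at least $n-1$ leaves, and $G\cong K_{1,n-1}$.

The general proof has the same three steps: find the core $P$, show that the set $W$ of its common neighbors spans at most the allowed number of edges, and show that the set $U$ of remaining vertices is empty. Two things are harder for $k\ge2$. We need $k$ vertices with many \emph{common} neighbors, which degrees alone do not provide; we find them as the vertices of large weight in a maximum vector. And vertices of $U$ may be joined to $W$, to each other and to part of $P$, so what they gain from these edges must be weighed against what they lose by missing a vertex of $P$.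

\subsection{What a missing tree forbids}

\begin{lemma}\label{lem:sparse}
Let $G$ be admissible.
\begin{enumerate}
\item[(a)] Every set $Y\subseteq V(G)$ has an ordering in which each vertex has at most $t-2$ later neighbors in $Y$.
\item[(b)] Any $k+1$ vertices of $G$ have at most $2k+1$ common neighbors.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $G$ be $T$-free with $|V(T)|=t$.

(a) A graph of minimum degree at least $t-1$ contains $T$: list the vertices of $T$ so that each one after the first has exactly one earlier neighbor, and map them in this order, each to an unused neighbor of the image of its earlier neighbor. At most $t-2$ neighbors of that image are used at any time. So every nonempty induced subgraph of $G$ has a vertex of degree at most $t-2$. Remove such vertices from $G[Y]$ one at a time and order $Y$ by the time of removal.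

(b) The tree $T$ is bipartite. Its smaller color class has at most $\lfloor t/2\rfloor=k+1$ vertices and its larger class at most $t-1\le2k+2$. So $T\subseteq K_{k+1,2k+2}$, and $G$ does not contain $K_{k+1,2k+2}$.
\end{proof}

The next lemma is the only place where the parity of $t$ matters.

\begin{lemma}\label{lem:inside}
Let $G$ be admissible, let $P$ be a set of $k$ vertices, and let $W$ be the set of common neighbors of $P$. Suppose $|W|\ge t$. If $t=2k+2$, then $G[W]$ has no edge. If $t=2k+3$, then $G[W]$ has at most one edge.
\end{lemma}

\begin{proof}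
Let $G$ be $T$-free with $|V(T)|=t$. Let $I$ be an independent set of $T$ with $|I|\le k$, and let $E_I$ be the graph formed by the edges of $T-I$. Then
\begin{equation}\label{eq:I}
G[W]\text{ does not contain }E_I .
\end{equation}
Otherwise, send $I$ into $P$, the graph $E_I$ to its copy in $G[W]$, and the remaining vertices of $T$ to unused vertices of $W$, which exist since $|W|\ge t$. Edges of $T$ that meet $I$ go to edges between $P$ and $W$, so $T\subseteq G$.

Let $X,Y$ be the color classes of $T$ with $|X|\le|Y|$. If $|X|\le k$, then $I=X$ gives an empty graph $E_I$, contradicting \eqref{eq:I}. So $|X|=k+1$.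

Let $t=2k+2$. Then $|X|=|Y|=k+1$, and we may assume that $X$ contains a leaf $v$. For $I=X\setminus\{v\}$ the graph $E_I$ is a single edge, so $G[W]$ has no edge.

Let $t=2k+3$. Then $|Y|=k+2$. If $X$ contains a leaf, the same argument shows that $G[W]$ has no edge. Otherwise every vertex of $X$ has degree at least $2$, and the degrees sum to $|E(T)|=2k+2=2|X|$, so every vertex of $X$ has degree exactly $2$. Two edges of a graph form a copy of $P_3$ or of $2K_2$, so it suffices to find sets $I$ with $E_I\cong P_3$ and with $E_I\cong2K_2$. For $P_3$ take $I=X\setminus\{v\}$ with any $v\in X$; the two edges at $v$ remain.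

For $2K_2$, note that the degrees of the vertices of $Y$ sum to $2k+2>k+2=|Y|$, so some $z\in Y$ has degree at least $2$. Root $T$ at $z$. Each $x\in X$ has a parent and exactly one child $y(x)\in Y$, and different vertices have different children. Let $x_1,x_2$ be two children of $z$. Let $X_1$ be the set of vertices of $X$ that are proper descendants of $x_1$ or $x_2$, and let $X_2=X\setminus(X_1\cup\{x_1,x_2\})$. The idea is to take the class $X$ in the two branches at $x_1,x_2$ and the class $Y$ elsewhere: put
\[
I=\{z\}\cup X_1\cup\{y(x):x\in X_2\}.
\]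
Then $|I|=1+|X|-2=k$. The set $I$ is independent: an edge inside $I$ would join some $x\in X_1$ to a vertex of $I\cap Y$, but $x$ is not a child of $z$, and the vertices $y(x')$ with $x'\in X_2$ lie in other branches at $z$. Every edge of $T$ has exactly one end $x$ in $X$. If $x\in X_1$, both edges at $x$ meet $I$. If $x\in X_2$, then $y(x)\in I$, and the parent of $x$ is $z$ or has the form $y(x')$ with $x'$ in the same branch, so $x'\in X_2$; again both edges at $x$ meet $I$. The edges $zx_1$ and $zx_2$ meet $I$, while $x_1y(x_1)$ and $x_2y(x_2)$ do not. Hence $E_I\cong2K_2$.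
\end{proof}

\subsection{Locating the core}\label{sec:core}

For a vector $x$ and a set $Y$ of indices let $e_j(x|_Y)=\sum_{J\subseteq Y,\,|J|=j}x^J$ be the $j$-th elementary symmetric polynomial of $(x_v)_{v\in Y}$, with $e_0=1$. We use two standard inequalities for nonnegative reals $y_1,\dots,y_m$. The \emph{power mean inequality} says that $\big(\frac1m\sum_iy_i\big)^r\le\frac1m\sum_iy_i^r$, with equality only if all $y_i$ are equal. For a vector $x\ge0$ and a set $Y\subseteq V(G)$ it gives
\begin{equation}\label{eq:holder}
\sum_{v\in Y}x_v\le n^{q/r}\Big(\sum_{v\in Y}x_v^r\Big)^{1/r}.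
\end{equation}
\emph{Maclaurin's inequality} says that $e_j(y)\le\binom mj\big(\frac1m\sum_iy_i\big)^j$ for $1\le j\le m$. Since $1\le q\le k$, the two combine to
\begin{equation}\label{eq:maclaurin}
e_q(y)\le\binom kq\Big(\frac1k\sum_{i=1}^ky_i^r\Big)^{q/r}\qquad(y\in\mathbb R_{\ge0}^k),
\end{equation}
with equality only if all $y_i$ are equal.

For the rest of the paper let $\mathcal N$ be an infinite set of positive integers, and for each $n\in\mathcal N$ let $G=G_n$ be an admissible $n$-vertex graph with $\rho_r(G)\ge\rho_r(G^*_{n,t})$ and let $x$ be a maximum vector of $G$. We drop the index $n$. The symbol $o(1)$ denotes a quantity that tends to $0$ as $n\to\infty$ in $\mathcal N$, uniformly in all vertices that appear in it. The missing tree may depend on $n$; this does no harm, since it enters only through Lemmas~\ref{lem:sparse} and~\ref{lem:inside}. With $a$ as in Section~\ref{sec:constructions}, put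
\[
\Phi=\binom kqa^q,\qquad\delta=\binom{k-1}{q-1}a^q .
\]
When the core has weights $a$, a vertex $v$ outside the core contributes $x_v\Phi$ to $F_G(x)$ if it is joined to the whole core, and it loses $x_v\delta$ if it misses one core vertex, because $\binom kq-\binom{k-1}q=\binom{k-1}{q-1}$. We have $\delta>0$ since $1\le q\le k$. By \eqref{eq:gamma}, $\gamma/r=\Phi r^{-1/r}$, so \eqref{eq:lowerS} gives
\begin{equation}\label{eq:lowerF}
F_G(x)=\rho_r(G)/r\ge\big(\Phi r^{-1/r}-o(1)\big)n^{q/r}.
\end{equation}

\begin{proposition}\label{prop:core}
We have $\rho_r(G)=(\gamma+o(1))n^{q/r}$. For all large $n\in\mathcal N$ there is a set $P$ of $k$ vertices of $G$ such that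
\begin{enumerate}
\item[(a)] $x_p=a+o(1)$ for all $p\in P$;
\item[(b)] $M=\max_{v\notin P}x_v$ satisfies $M=o(1)$;
\item[(c)] the set $W$ of common neighbors of $P$ satisfies $|W|\ge t$.
\end{enumerate}
\end{proposition}

\begin{proof}
In $S_{n,k}$ the value of order $n^{q/r}$ comes from cliques with $q$ vertices of constant weight and one vertex of small weight. We first show that in an admissible graph no other cliques contribute at this order.

\medskip
\noindent\emph{Step 1: the cliques that matter.} Let $\eta=1/\log n$. Call a vertex \emph{heavy} if $x_v\ge\eta$ and \emph{light} otherwise, and let $L$ be the set of heavy vertices. Since $\sum_vx_v^r=1$, we have $|L|\le\eta^{-r}=(\log n)^r$, so every fixed power of $|L|$ is $o(n^{q/r})$. Let $V'$ be the set of light vertices with at most $k$ heavy neighbors, and for $v\in V'$ let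
\[
\varphi(v)=e_q\big(x|_{N(v)\cap L}\big).
\]
Order $V(G)$ as in Lemma~\ref{lem:sparse}(a). A clique consists of its first vertex and some of the at most $t-2$ later neighbors of that vertex, so at most $2^t$ cliques have a given first vertex. We split $F_G(x)$ according to the number of light vertices in the clique $K$, and use $x_v\le1$ freely.
\begin{itemize}
\item \emph{No light vertex.} There are at most $|L|^r$ such cliques.
\item \emph{Exactly one light vertex $v$.} For $v\in V'$ these cliques contribute at most $x_v\varphi(v)$. A light vertex outside $V'$ is a common neighbor of some $k+1$ heavy vertices, so by Lemma~\ref{lem:sparse}(b) there are at most $(2k+1)|L|^{k+1}$ such vertices, and each lies in at most $|L|^q$ cliques of this type.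
\item \emph{At least two light vertices.} At most $2^t|L|$ such cliques have a heavy first vertex. If the first vertex $s$ is light, then $K$ contains another light vertex and $x^K\le\eta x_s$. By \eqref{eq:holder} these cliques contribute at most $2^t\eta\sum_sx_s\le2^t\eta\,n^{q/r}$.
\end{itemize}
Altogether
\begin{equation}\label{eq:main}
F_G(x)\le\sum_{v\in V'}x_v\varphi(v)+o(n^{q/r}).
\end{equation}

\medskip
\noindent\emph{Step 2: the mass on the heavy vertices.} Let $\alpha=\sum_{v\in L}x_v^r$. For $v\in V'$, pad $x|_{N(v)\cap L}$ with zeros to a vector with $k$ coordinates; this does not change $e_q$. Then \eqref{eq:maclaurin} and \eqref{eq:holder} give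
\begin{equation}\label{eq:two}
\varphi(v)\le\binom kq\Big(\frac\alpha k\Big)^{q/r}\quad(v\in V'),\qquad\sum_{v\in V'}x_v\le(1-\alpha)^{1/r}n^{q/r}.
\end{equation}
With $g(\alpha)=\alpha^q(1-\alpha)$ we obtain from \eqref{eq:main}
\[
\rho_r(G)\le r\binom kqk^{-q/r}g(\alpha)^{1/r}\,n^{q/r}+o(n^{q/r}).
\]
Since $g'(\alpha)=\alpha^{q-1}(q-r\alpha)$, the function $g$ has a unique maximum on $[0,1]$, at $\alpha=q/r$, and $g(q/r)^{1/r}=q^{q/r}/r$. There the coefficient of $n^{q/r}$ equals $\binom kq(q/k)^{q/r}=\gamma$. Comparing with \eqref{eq:lowerS} we get $\rho_r(G)=(\gamma+o(1))n^{q/r}$ and $g(\alpha)\to g(q/r)$. As $g$ is continuous on $[0,1]$ with a unique maximum, $\alpha=q/r+o(1)$. Since $(q/(rk))^{q/r}=a^q$, the bounds \eqref{eq:two} become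
\begin{equation}\label{eq:upper}
\varphi(v)\le\Phi+o(1)\quad(v\in V'),\qquad\sum_{v\in V'}x_v\le\big(r^{-1/r}+o(1)\big)n^{q/r},
\end{equation}
while \eqref{eq:lowerF} and \eqref{eq:main} give
\begin{equation}\label{eq:lower}
\sum_{v\in V'}x_v\varphi(v)\ge\big(\Phi r^{-1/r}-o(1)\big)n^{q/r}.
\end{equation}

\medskip
\noindent\emph{Step 3: the set $P$.} The heavy neighbors of a single vertex can reach the bound $\Phi$ only if they carry almost all of the mass $\alpha$, evenly spread over $k$ vertices. This identifies the core. Let $v^*\in V'$ maximize $\varphi$. By \eqref{eq:lower} and the second bound in \eqref{eq:upper}, $\varphi(v^*)\ge\Phi-o(1)$. Let $P=N(v^*)\cap L$, so $|P|\le k$. Order $P$ arbitrarily and pad $x|_P$ with zeros to a vector $y^{(n)}\in[0,1]^k$. Let $y$ be the limit of a convergent subsequence of $(y^{(n)})$. Then $e_q(y)\ge\Phi$, and $\sum_iy_i^r\le q/r$ because $\sum_{p\in P}x_p^r\le\alpha$. By \eqref{eq:maclaurin},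
\[
\Phi\le e_q(y)\le\binom kq\Big(\frac1k\sum_iy_i^r\Big)^{q/r}\le\binom kq\Big(\frac q{rk}\Big)^{q/r}=\Phi .
\]
Equality holds throughout, so all $y_i$ are equal and $\sum_iy_i^r=q/r=ka^r$. Thus $y=(a,\dots,a)$. All convergent subsequences have this limit and $[0,1]^k$ is compact, so $y^{(n)}\to(a,\dots,a)$. Since $a>0$, for large $n$ no coordinate is a padding zero. Hence $|P|=k$ and (a) holds. A heavy vertex $v\notin P$ has $x_v^r\le\alpha-\sum_{p\in P}x_p^r=q/r-ka^r+o(1)=o(1)$, and a light vertex has $x_v<\eta=o(1)$. This proves (b).

\medskip
\noindent\emph{Step 4: the set $W$.} Let $v\in V'\setminus W$. Then $v$ has at most $k-1$ neighbors in $P$ and at most $k$ in $L$. The terms $x^J$ of $\varphi(v)$ with $J\subseteq P$ sum to at most $\binom{k-1}q(a+o(1))^q=\Phi-\delta+o(1)$. Each of the at most $2^k$ other terms has a factor $x_w$ with $w\notin P$ and is at most $M$. So $\varphi(v)\le\Phi-\delta+o(1)$. Splitting the sum in \eqref{eq:lower} into $V'\cap W$ and $V'\setminus W$ and using \eqref{eq:upper} and $x_v\le1$, we get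
\[
\big(\Phi r^{-1/r}-o(1)\big)n^{q/r}\le\big(\Phi+o(1)\big)|W|+\big((\Phi-\delta)r^{-1/r}+o(1)\big)n^{q/r}.
\]
Hence $(\Phi+o(1))|W|\ge(\delta r^{-1/r}-o(1))n^{q/r}\to\infty$, and (c) follows.
\end{proof}

\subsection{Exact comparison with the extremal graph}

Asymptotic estimates cannot finish the proof, since $S_{n,k}$ and $S^+_{n,k}$ have the same leading term $\gamma n^{q/r}$. Instead we build a copy $H$ of $G^*_{n,t}$ on the vertex set of $G$ with core $P$, and compare $F_G$ and $F_H$ at the same vector $x$, term by term. The comparison detects only vertices of positive weight, so we also need the following fact.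

\begin{lemma}\label{lem:positive}
Let $n\ge k+2$ and $H\cong G^*_{n,t}$. Every maximum vector of $H$ has all coordinates positive, and every edge of $H$ lies in an $r$-clique of $H$.
\end{lemma}

\begin{proof}
Let $P$ be the core of $H$, and for $t=2k+3$ let $w_1w_2$ be the edge outside the core. Let $y$ be a maximum vector with support $Y$. We claim:
\begin{equation}\label{eq:closure}
\text{if }K\in\mathcal C_r(H),\ v\in K\text{ and }K\setminus\{v\}\subseteq Y,\text{ then }v\in Y .
\end{equation}
Suppose $v\notin Y$. Set the coordinate $y_v$ to $\varepsilon>0$ and divide the vector by $(1+\varepsilon^r)^{1/r}$. The new vector is feasible in \eqref{eq:rho}, and its value is at least $(\rho_r(H)+r\varepsilon\,y^{K\setminus\{v\}})/(1+\varepsilon^r)$. This exceeds $\rho_r(H)$ when $r\,y^{K\setminus\{v\}}>\rho_r(H)\varepsilon^{r-1}$, which holds for small $\varepsilon$ since $r\ge2$. This contradiction proves \eqref{eq:closure}.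

Since $\rho_r(H)>0$, the support $Y$ contains an $r$-clique $K_0$, and $K_0$ has at most two vertices outside $P$. If it has two, then $K_0=\{w_1,w_2\}\cup P_0$ with $P_0\subseteq P$ and $|P_0|=r-2\le k-1$. Take $p\in P\setminus P_0$; then \eqref{eq:closure} with the clique $\{p,w_1\}\cup P_0$ gives $p\in Y$. So in all cases $Y$ contains a set $J$ of $q$ vertices of $P$. For every other vertex $v$ the set $J\cup\{v\}$ is an $r$-clique, so $v\in Y$ by \eqref{eq:closure}.

An edge with at least one end in $P$ lies in a clique $P\cup\{w\}$ with $w\notin P$, which has $k+1\ge r$ vertices. The edge $w_1w_2$ lies in the clique $P\cup\{w_1,w_2\}$. In each case the edge extends to an $r$-clique.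
\end{proof}

The hypothesis $r\le k+1$ is needed here: for $r=k+2$, the maximum vector of $S^+_{n,k}$ vanishes outside its only $r$-clique.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
If the theorem fails, then for infinitely many $n$ there is an admissible $n$-vertex graph $G\not\cong G^*_{n,t}$ with $\rho_r(G)\ge\rho_r(G^*_{n,t})$. So it suffices to prove, in the setting of Section~\ref{sec:core}, that $G\cong G^*_{n,t}$ for all large $n\in\mathcal N$.

Take $P,W,M$ from Proposition~\ref{prop:core} and let $U=V(G)\setminus(P\cup W)$. Lemma~\ref{lem:inside} applies. Let $H\cong G^*_{n,t}$ be the graph on $V(G)$ with core $P$ and, if $t=2k+3$, with one edge $f$ outside the core: $f$ is the edge of $G[W]$ if there is one, and any pair of vertices of $W$ otherwise. Then every edge of $G[P\cup W]$ is an edge of $H$. We split the $r$-cliques $K$ of $G$ into three types.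
\begin{itemize}
\item \emph{$K\subseteq P\cup W$.} These are $r$-cliques of $H$ contained in $P\cup W$.
\item \emph{$K=\{v\}\cup J$ with $v\in U$ and $J\subseteq P$.} Since $v\notin W$, some $p\in P$ is not adjacent to $v$. For given $v$ these cliques contribute at most
\[
x_v\,e_q(x|_{P\setminus\{p\}})=x_v\Big(e_q(x|_P)-x_p\,e_{q-1}(x|_{P\setminus\{p\}})\Big)\le x_v\big(e_q(x|_P)-\delta/2\big)
\]
for large $n$, because $x_p\,e_{q-1}(x|_{P\setminus\{p\}})=\binom{k-1}{q-1}a^q+o(1)=\delta+o(1)$ by Proposition~\ref{prop:core}(a). In $H$ the cliques $\{v\}\cup J$ with $J\subseteq P$ contribute exactly $x_v\,e_q(x|_P)$.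
\item \emph{$K\cap U\ne\emptyset$ and $|K\setminus P|\ge2$.} Order $U$ as in Lemma~\ref{lem:sparse}(a) and let $s$ be the first vertex of $K\cap U$. It has at most $t-2$ later neighbors in $U$. Its neighbors in $W$ are common neighbors of the $k+1$ vertices of $P\cup\{s\}$, so there are at most $2k+1$ of them by Lemma~\ref{lem:sparse}(b). The set $K\setminus\{s\}$ consists of such neighbors and vertices of $P$, so at most $\beta=2^{(t-2)+(2k+1)+k}$ cliques have the same $s$. Each contains a second vertex outside $P$, so $x^K\le Mx_s$. These cliques contribute at most $\beta M\sum_{s\in U}x_s$.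
\end{itemize}
A clique that meets $U$ has either exactly one or at least two vertices outside $P$, so the types are exhaustive. The cliques of $H$ used in the first two types are distinct. Therefore
\[
F_G(x)\le F_H(x)-\Big(\frac\delta2-\beta M\Big)\sum_{v\in U}x_v .
\]
Thus a vertex of $U$ loses a fixed multiple of its weight and gains only $o(1)$ times its weight. By Proposition~\ref{prop:core}(b), $\delta/2-\beta M>0$ for large $n$. On the other hand $rF_H(x)\le\rho_r(H)\le\rho_r(G)=rF_G(x)$. Hence $\sum_{v\in U}x_v=0$ and $rF_G(x)=rF_H(x)=\rho_r(H)$, so $x$ is a maximum vector of $H$.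

By Lemma~\ref{lem:positive} all coordinates of $x$ are positive, so $U=\emptyset$. Then $G=G[P\cup W]$ is a subgraph of $H$, and $\mathcal C_r(G)\subseteq\mathcal C_r(H)$. Since $F_G(x)=F_H(x)$ and $x^K>0$ for all $K$, the two families are equal. By Lemma~\ref{lem:positive} every edge of $H$ lies in an $r$-clique of $H$, which is an $r$-clique of $G$. So $G=H\cong G^*_{n,t}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:threshold}]
If $2r\ge t+1$, the formula is Theorem~\ref{thm:large}. Let $2r\le t$. Then $t\ge4$, and $k=\lfloor(t-2)/2\rfloor$ satisfies $t\in\{2k+2,2k+3\}$ and $2\le r\le\lfloor t/2\rfloor=k+1$. Apply Proposition~\ref{prop:core} with $\mathcal N$ the set of all $n\ge t$ and $G_n$ an extremal graph; it gives $\Lambda_r(n,t)=(\gamma+o(1))n^{(r-1)/r}$. Since $\gamma>0$, this tends to infinity, so $\Lambda_r(n,t)\ne\binom{t-2}{r-1}$ for large $n$.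
\end{proof}

\begin{thebibliography}{9}

\bibitem{ZP}
XiaoJun Zhao and YueJian Peng, \emph{Exact Clique Counts in Graphs with a Forbidden Tree}, arXiv:2608.25746 (2026).

\end{thebibliography}
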